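\title{Circular means of the Fourier transform of a function with integrable gradient}

\begin{abstract}
We prove that
$\sum_{k\in\mathbb{Z}}\sup_{2^k\le r\le 2^{k+1}}\int_{|\xi|=r}|\widehat f|\,d\sigma\le c\,\|\nabla f\|_1$
for all $f\in W^1_1(\mathbb{R}^2)$. The corresponding inequality is known in dimensions $n\ge3$; the planar case is a question from a paper of Kolyada. The coarea formula reduces the inequality to indicator functions of sets, and for a set the terms of the sum decay geometrically on both sides of one critical frequency determined by the perimeter. The proof uses only that the Fourier transform of the measure on the circle decays at some power rate. It gives an $L^q$ version for all such measures and all $f\in BV(\mathbb{R}^n)$, $n\ge2$, with a constant that grows linearly in $q$; for spheres this growth is optimal.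
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{The inequality}

Functions are complex valued, and $\widehat f(\xi)=\int_{\mathbb{R}^n}f(x)e^{-ix\cdot\xi}\,dx$. The Sobolev space $W^1_1(\mathbb{R}^n)$ consists of the $f\in L^1(\mathbb{R}^n)$ whose first-order weak derivatives exist and lie in $L^1(\mathbb{R}^n)$, and $\|\nabla f\|_1=\int|\nabla f|\,dx$, where $|\cdot|$ is the Euclidean norm on $\mathbb{C}^n$. We write $S_r$ for the sphere of radius $r$ centered at the origin, $d\sigma$ for surface measure on it, and $\omega_n$ for the volume of the unit ball, so that $S_r$ has area $n\omega_nr^{n-1}$.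

How large can $\widehat f$ be when $\|\nabla f\|_1$ is given? Since $\widehat{\partial_jf}=i\xi_j\widehat f$,
\begin{equation}\label{eq:trivial}
|\xi|\,|\widehat f(\xi)|=\Big|\int\nabla f(x)e^{-ix\cdot\xi}\,dx\Big|\le\|\nabla f\|_1 .
\end{equation}
To measure $\widehat f$ at frequencies of size $2^k$, put
\[
a_k(f)=2^{k(2-n)}\sup_{2^k\le r\le2^{k+1}}\int_{S_r}|\widehat f|\,d\sigma,\qquad k\in\mathbb{Z}.
\]
The weight is the one that respects dilations: replacing $f$ by $f(2^j\,\cdot)$ turns $a_k$ into $2^{j(1-n)}a_{k-j}$ and multiplies $\|\nabla f\|_1$ by the same factor $2^{j(1-n)}$. Integrating \eqref{eq:trivial} over $S_r$ gives $a_k(f)\le n\omega_n2^{n-2}\|\nabla f\|_1$ for each $k$ when $n\ge2$. The question is whether one function can come close to this bound at many scales, or whether the whole sum $\sum_ka_k(f)$ obeys it. Two results are known.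
\begin{itemize}
\item[(A)] (Bourgain; Pe\l czy\'nski and Wojciechowski.) For $n\ge2$ there is $c$ such that $\int_{\mathbb{R}^n}|\widehat f(\xi)|\,|\xi|^{1-n}\,d\xi\le c\,\|\nabla f\|_1$ for all $f\in W^1_1(\mathbb{R}^n)$.
\item[(B)] For $n\ge3$ there is $c$, depending only on $n$, such that $\sum_{k\in\mathbb{Z}}a_k(f)\le c\,\|\nabla f\|_1$ for all $f\in W^1_1(\mathbb{R}^n)$.
\end{itemize}
In polar coordinates the part of the integral in (A) over $2^k\le|\xi|\le2^{k+1}$ is $\int_{2^k}^{2^{k+1}}r^{1-n}\int_{S_r}|\widehat f|\,d\sigma\,dr\le a_k(f)$. Thus (B) is (A) with the average over the radius replaced, in each dyadic shell, by the worst radius. Whether (B) holds for $n=2$ is the question posed in \cite{Kolyada}. The answer is yes.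

\begin{theorem}\label{thm:plane}
There is an absolute constant $c$ such that for all $f\in W^1_1(\mathbb{R}^2)$
\[
\sum_{k\in\mathbb{Z}}\ \sup_{2^k\le r\le2^{k+1}}\int_{S_r}|\widehat f|\,d\sigma\le c\,\|\nabla f\|_1 .
\]
\end{theorem}

The normalization of the Fourier transform affects only $c$. If $\widehat f$ is replaced by $a\widehat f(\lambda\,\cdot)$ with $2^m\le\lambda<2^{m+1}$, the integral over $S_r$ becomes $|a|\lambda^{-1}\int_{S_{\lambda r}}|\widehat f|\,d\sigma$, and $[\lambda2^k,\lambda2^{k+1}]$ lies in the union of $[2^{k+m},2^{k+m+1}]$ and $[2^{k+m+1},2^{k+m+2}]$; so $c$ becomes $2|a|\lambda^{-1}c$.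

\subsection*{The interval and the square}

The plane lies between the dimensions $n\ge3$, where the inequality holds, and the line, where it fails.

\begin{example}[the interval]\label{ex:interval}
Let $n=1$, so that $S_r=\{r,-r\}$ with counting measure, and let $f=\chi_{[-1/2,1/2]}$. Then $|\widehat f(\pm r)|=2|\sin(r/2)|/r$. For $k\ge3$ the interval $[2^k,2^{k+1}]$ is longer than $2\pi$ and contains some $r\equiv\pi\pmod{2\pi}$, whence $a_k(f)\ge2^k\cdot4/r\ge2$. The function $f$ is not in $W^1_1$, but its mollifications $f_\varepsilon$ are; they satisfy $\|f_\varepsilon'\|_1\le2$ and $\widehat{f_\varepsilon}\to\widehat f$ uniformly. So $\sum_ka_k(f_\varepsilon)\to\infty$, and (B) is false for $n=1$.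
\end{example}

\begin{example}[the square]\label{ex:square}
Let $n=2$ and $f=\chi_{[-1/2,1/2]^2}$. Then $\widehat f(\xi)=\prod_{j=1,2}\frac{\sin(\xi_j/2)}{\xi_j/2}$, and on the axis $\xi_2=0$ this is the function of Example~\ref{ex:interval}: the one-dimensional obstruction is present. But it occupies only a strip of bounded width around each axis. By symmetry it suffices to integrate over the arc of $S_r$ where $\xi_1\ge\xi_2\ge0$ and multiply by $8$. There $\xi_1\ge r/\sqrt2$, so $d\sigma=(r/\xi_1)\,d\xi_2\le\sqrt2\,d\xi_2$ and $|\widehat f|\le\frac{2\sqrt2}{r}\min(1,2/\xi_2)$. For $r\ge2$,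
\[
\int_{S_r}|\widehat f|\,d\sigma\le\frac{32}{r}\int_0^r\min(1,2/t)\,dt=\frac{64}{r}\Big(1+\ln\frac r2\Big),
\]
while $|\widehat f|\le1$ gives $\int_{S_r}|\widehat f|\,d\sigma\le2\pi r$ for all $r$. The terms $a_k(f)$ decay exponentially as $k\to\pm\infty$.
\end{example}

The square suggests the answer yes, and also the shape of the proof: geometric decay on both sides of the frequency that matches the size of the set. It suggests too that what matters about the circle is that it is not concentrated near a few lines through the origin. The property that we use is the decay of the Fourier transform of the measure.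

\subsection*{The general theorem}

For a Borel probability measure $\nu$ let $\widehat\nu(x)=\int e^{-ix\cdot\xi}\,d\nu(\xi)$; note $|\widehat\nu|\le1$. For $\beta>0$, $A\ge1$, $R>0$, let $\mathcal{M}_R(\beta,A)$ be the set of Borel probability measures $\nu$ carried by the shell $\{R\le|\xi|\le2R\}$ such that
\begin{equation}\label{eq:decay}
|\widehat\nu(x)|\le A(1+R|x|)^{-\beta},\qquad x\in\mathbb{R}^n .
\end{equation}
The dilation $\xi\mapsto R\xi$ carries $\mathcal{M}_1(\beta,A)$ onto $\mathcal{M}_R(\beta,A)$, so these classes are all empty or all nonempty; a supremum over an empty class is read as $0$.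

Indicator functions are not in $W^1_1$, so we work in the larger space $BV(\mathbb{R}^n)$ of all $f\in L^1$ whose distributional gradient is a finite $\mathbb{C}^n$-valued Borel measure $Df$. Its total variation is $|Df|(\mathbb{R}^n)=\sup\sum_j|Df(B_j)|$, the supremum over finite Borel partitions $(B_j)$ of $\mathbb{R}^n$. For $f\in W^1_1$ one has $Df=\nabla f\,dx$ and $|Df|(\mathbb{R}^n)=\|\nabla f\|_1$.

\begin{theorem}\label{thm:general}
Let $n\ge2$, $\beta>0$, $A\ge1$. There is $C=C(n,\beta,A)$ such that for all $1\le q<\infty$ and all $f\in BV(\mathbb{R}^n)$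
\[
\sum_{k\in\mathbb{Z}}2^k\sup_{\nu\in\mathcal{M}_{2^k}(\beta,A)}\|\widehat f\|_{L^q(\nu)}\le C\,q\,|Df|(\mathbb{R}^n).
\]
\end{theorem}

Let $\mu_r$ be the surface measure on $S_r$ normalized to have total mass $1$.

\begin{corollary}\label{cor:sphere}
Let $n\ge2$. There is $C(n)$ such that for all $1\le q<\infty$ and all $f\in W^1_1(\mathbb{R}^n)$
\begin{equation}\label{eq:sphere}
\sum_{k\in\mathbb{Z}}2^k\sup_{2^k\le r\le2^{k+1}}\|\widehat f\|_{L^q(\mu_r)}\le C(n)\,q\,\|\nabla f\|_1 .
\end{equation}
\end{corollary}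

\begin{theorem}\label{thm:sharp}
Let $n\ge2$.
\begin{itemize}
\item[(i)] The best constant in \eqref{eq:sphere} is at least $c(n)q$ with $c(n)>0$; so it is comparable to $q$ for $1\le q<\infty$.
\item[(ii)] For $q=\infty$ the left side of \eqref{eq:sphere} is not bounded by any finite multiple of $\|\nabla f\|_1$.
\item[(iii)] The hypothesis \eqref{eq:decay} cannot be dropped from Theorem~\ref{thm:general}, even for $q=1$: there are $f\in BV(\mathbb{R}^n)$ and probability measures $\nu_k$ carried by $\{2^k\le|\xi|\le2^{k+1}\}$ with $\sum_k2^k\int|\widehat f|\,d\nu_k=\infty$.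
\end{itemize}
\end{theorem}

Section~\ref{sec:spheres} derives Corollary~\ref{cor:sphere} and Theorem~\ref{thm:plane} from Theorem~\ref{thm:general}. Section~\ref{sec:model} shows the source of the decay on a finite exponential sum. Theorem~\ref{thm:general} is proved for sets in Section~\ref{sec:sets} and for functions in Section~\ref{sec:coarea}, and Theorem~\ref{thm:sharp} is proved in Section~\ref{sec:cube}.

\section{Fourier decay of spheres}\label{sec:spheres}

The standard bound for $\widehat{\mu_r}$ has exponent $(n-1)/2$; for $n=2$ it is the bound $|J_0(s)|\le A(1+s)^{-1/2}$ for the Bessel function $J_0(r|x|)=\widehat{\mu_r}(x)$. Since Theorem~\ref{thm:general} accepts any positive exponent, the exponent $1/2$ is enough in all dimensions, and it has a short proof.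

\begin{lemma}\label{lem:sphere}
For $n\ge2$ there is $A_n\ge1$ such that $|\widehat{\mu_r}(x)|\le A_n(1+r|x|)^{-1/2}$ for all $r>0$ and $x\in\mathbb{R}^n$.
\end{lemma}

\begin{proof}
Since $\widehat{\mu_r}(x)=\widehat{\mu_1}(rx)$, we may take $r=1$, and by rotation invariance $x=(s,0,\dots,0)$ with $s=|x|$. The slice of $S_1$ at height $\xi_1=t$ has size proportional to $(1-t^2)^{(n-2)/2}$ and the element of length along a meridian is $(1-t^2)^{-1/2}dt$. Hence
\[
\widehat{\mu_1}(x)=\int_{-1}^1e^{-ist}w(t)\,dt,\qquad w(t)=\alpha_n(1-t^2)^{(n-3)/2},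
\]
with $\alpha_n$ chosen so that $\int w=1$. The function $w$ is even, monotone on $[0,1)$, and $w(t)\le\alpha_n(1-t^2)^{-1/2}\le\alpha_n(1-|t|)^{-1/2}$. Let $s\ge1$ and $b=1-1/s$. The interval $[b,1]$ contributes at most $\alpha_n\int_b^1(1-t)^{-1/2}dt=2\alpha_ns^{-1/2}$. On $[0,b]$ we have $w\le\alpha_ns^{1/2}$, and integration by parts together with monotonicity gives
\[
\Big|\int_0^be^{-ist}w(t)\,dt\Big|\le\frac1s\Big(w(0)+w(b)+\int_0^b|w'|\,dt\Big)\le\frac3s\max_{[0,b]}w\le3\alpha_ns^{-1/2}.
\]
The half $[-1,0]$ contributes the complex conjugate. So $|\widehat{\mu_1}(x)|\le10\alpha_ns^{-1/2}\le10\sqrt2\,\alpha_n(1+s)^{-1/2}$ for $s\ge1$, and $|\widehat{\mu_1}(x)|\le1\le\sqrt2(1+s)^{-1/2}$ for $s\le1$.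
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:sphere} and Theorem~\ref{thm:plane} from Theorem~\ref{thm:general}]
If $2^k\le r\le2^{k+1}$, then $\mu_r$ is carried by the $k$th shell and $(1+r|x|)^{-1/2}\le(1+2^k|x|)^{-1/2}$, so $\mu_r\in\mathcal{M}_{2^k}(\frac12,A_n)$. This gives \eqref{eq:sphere}. Next, $\int_{S_r}|\widehat f|\,d\sigma=n\omega_nr^{n-1}\|\widehat f\|_{L^1(\mu_r)}$ and $r\le2^{k+1}$, so
\[
a_k(f)\le n\omega_n2^{n-1}\cdot2^k\sup_{2^k\le r\le2^{k+1}}\|\widehat f\|_{L^1(\mu_r)} .
\]
Summing and applying \eqref{eq:sphere} with $q=1$ gives $\sum_ka_k(f)\le c\,\|\nabla f\|_1$ for every $n\ge2$. The case $n=2$ is Theorem~\ref{thm:plane}; the cases $n\ge3$ are (B).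
\end{proof}

\section{A model: exponential sums on a circle}\label{sec:model}

The bound \eqref{eq:trivial} adds up the contributions of all parts of $\nabla f$ as if they had the same phase. To gain on it we must show that many separated contributions cannot be in phase on most of a circle. Here is the smallest instance.

Let $x_1,\dots,x_M$ be distinct points of $\mathbb{Z}^2$, let $F(\xi)=\sum_{j=1}^Me^{-ix_j\cdot\xi}$, and let $1\le r\le2$. The trivial bound is $|F|\le M$. Expanding the square turns the mean of $|F|^2$ into a sum of values of $\widehat{\mu_r}$: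
\[
\int|F|^2\,d\mu_r=\sum_{j,l=1}^M\widehat{\mu_r}(x_j-x_l).
\]
Fix $T\ge1$ and split the pairs into near ones, $|x_j-x_l|\le T$, and far ones. Near pairs are few: each $x_j$ has at most $(2T+1)^2\le9T^2$ lattice points within distance $T$, and we use $|\widehat{\mu_r}|\le1$. Far pairs are many but small: each is at most $A_2T^{-1/2}$ by Lemma~\ref{lem:sphere}. Therefore
\[
\int|F|^2\,d\mu_r\le M^2\Big(\frac{9T^2}{M}+A_2T^{-1/2}\Big).
\]
The choice $T=M^{2/5}$ makes both terms multiples of $M^{-1/5}$, so
\[
\|F\|_{L^1(\mu_r)}\le\|F\|_{L^2(\mu_r)}\le(9+A_2)^{1/2}\,M\cdot M^{-1/10}.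
\]
We have gained a power of $M$, whatever the position of the points. This is already a statement about sets: the union $E$ of the squares $x_j+Q$, $Q=[-\frac14,\frac14]^2$, has boundary of length $2M$ and $\widehat{\chi_E}=\widehat{\chi_Q}\,F$ with $|\widehat{\chi_Q}|\le\frac14$.

Two hypotheses were used, and each is needed. If the points may pile up, say $x_1=\dots=x_M$, then $|F|\equiv M$; separation will be replaced by the bound $\chi_E\le1$. If the points are $x_j=(0,j)$ and $\mu_r$ is replaced by a probability measure on the $\xi_1$-axis, then $F=M$ on its support; the Fourier transform of such a measure is constant in $x_2$, and \eqref{eq:decay} excludes it.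

For a general set $E\subset\mathbb{R}^n$ seen at frequency $R$, the heuristic is as follows. After the low frequencies are removed, $\chi_E$ becomes a bounded function $g$ living mostly within distance $1/R$ of the boundary, that is, on about $M=R^{n-1}P(E)$ cells of side $1/R$, where $P(E)$ is the area of the boundary. These cells play the role of the points $x_j$. As $R$ doubles, $M$ is multiplied by $2^{n-1}$, so a gain of a power of $M$ is geometric decay in $k$. The proof needs no cells: it uses only $\|g\|_1$ and $\|g\|_\infty$.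

\section{Bounded variation and perimeter}\label{sec:bv}

For a measurable set $E\subset\mathbb{R}^n$ the \emph{perimeter} $P(E)$ is $|D\chi_E|(\mathbb{R}^n)$ if the distributional gradient of $\chi_E$ is a finite measure, and $\infty$ otherwise. Since $D\chi_{E^c}=-D\chi_E$, we have $P(E^c)=P(E)$. If $|E|<\infty$ and $P(E)<\infty$, then $\chi_E\in BV$. We use the following textbook facts.
\begin{itemize}
\item[(F1)] \emph{Mollification.} Let $\varphi\ge0$ be smooth and compactly supported with $\int\varphi=1$, let $\varphi_\varepsilon=\varepsilon^{-n}\varphi(\cdot/\varepsilon)$, and let $f\in BV$. Then $f_\varepsilon=f*\varphi_\varepsilon$ is smooth, $\nabla f_\varepsilon=Df*\varphi_\varepsilon$, so $f_\varepsilon\in W^1_1$ and $\|\nabla f_\varepsilon\|_1\le|Df|(\mathbb{R}^n)$. Also $f_\varepsilon\to f$ in $L^1$ as $\varepsilon\to0$, so $\widehat{f_\varepsilon}\to\widehat f$ uniformly.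
\item[(F2)] \emph{Isoperimetric inequality.} For $n\ge2$, if $|E|<\infty$, then $|E|\le c_nP(E)^{n/(n-1)}$.
\item[(F3)] \emph{Coarea formula.} If $f\in BV$ is real, then $t\mapsto P(\{f>t\})$ is measurable and $\int_{-\infty}^\infty P(\{f>t\})\,dt=|Df|(\mathbb{R}^n)$.
\end{itemize}
Two consequences of (F1) hold for every $f\in BV$ and all $\xi,h\in\mathbb{R}^n$:
\begin{equation}\label{eq:bvfacts}
|\xi|\,|\widehat f(\xi)|\le|Df|(\mathbb{R}^n),\qquad\|f(\cdot-h)-f\|_1\le|h|\,|Df|(\mathbb{R}^n).
\end{equation}
For the first, apply \eqref{eq:trivial} to $f_\varepsilon$ and let $\varepsilon\to0$. For the second, $f_\varepsilon(x-h)-f_\varepsilon(x)=-\int_0^1h\cdot\nabla f_\varepsilon(x-th)\,dt$ has $L^1$ norm at most $|h|\,\|\nabla f_\varepsilon\|_1$; let $\varepsilon\to0$.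

\section{Indicator functions}\label{sec:sets}

Fix $n\ge2$, $\beta>0$, $A\ge1$ and $1\le q<\infty$. In this section and the next, $C$ denotes constants that depend only on $n,\beta,A$, and
\[
\delta=\frac{(n-1)\beta}{2(n+\beta)}>0,\qquad\bar q=\max(q,2).
\]
The first lemma is the near-far splitting of Section~\ref{sec:model} with the sum over points replaced by an integral against $g$. It is the only place where \eqref{eq:decay} is used.

\begin{lemma}\label{lem:L2}
Let $R>0$, $\nu\in\mathcal{M}_R(\beta,A)$, $g\in L^1\cap L^\infty(\mathbb{R}^n)$ and $T>0$. Then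
\[
\|\widehat g\|_{L^2(\nu)}^2\le\omega_nT^nR^{-n}\|g\|_\infty\|g\|_1+AT^{-\beta}\|g\|_1^2 .
\]
\end{lemma}

\begin{proof}
Write $|\widehat g(\xi)|^2=\iint g(x)\overline{g(y)}e^{-i(x-y)\cdot\xi}\,dx\,dy$ and integrate in $\xi$. Since $g\in L^1$ and $\nu$ is finite, Fubini's theorem gives
\begin{equation}\label{eq:kernel}
\int|\widehat g|^2\,d\nu=\iint g(x)\overline{g(y)}\,\widehat\nu(x-y)\,dx\,dy .
\end{equation}
Where $|x-y|\le T/R$ use $|\widehat\nu|\le1$: for each $x$ the integral of $|g(y)|$ over the ball of radius $T/R$ about $x$ is at most $\omega_n(T/R)^n\|g\|_\infty$, and integrating against $|g(x)|$ gives the first term. Where $|x-y|>T/R$ use $|\widehat\nu(x-y)|\le AT^{-\beta}$, which gives the second.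
\end{proof}

\begin{remark}
Lemma~\ref{lem:L2} can be replaced by an $L^p\to L^2(\nu)$ restriction estimate with $p$ close to $1$. If $1/p+1/s=1$, $s\ge2$ and $\beta s/2>n$, then $\|\widehat\nu\|_{s/2}\le C_sR^{-2n/s}$ by \eqref{eq:decay}, and H\"older's and Young's inequalities bound \eqref{eq:kernel} by $\|g\|_p^2\|\widehat\nu\|_{s/2}$. Combined with $\|g\|_p\le\|g\|_1^{1/p}\|g\|_\infty^{1/s}$, this serves equally well below, with $(n-1)/s$ in place of $\delta$.
\end{remark}

A set of finite perimeter has a natural length, $L=P(E)^{1/(n-1)}$; for a ball it is a multiple of the radius. The critical frequency is $1/L$.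

\begin{proposition}\label{prop:set}
Let $|E|<\infty$, $0<P(E)<\infty$ and $L=P(E)^{1/(n-1)}$. For all $R>0$ and $\nu\in\mathcal{M}_R(\beta,A)$,
\begin{align}
R\,\|\widehat{\chi_E}\|_{L^q(\nu)}&\le c_n\,P(E)\,RL,\label{eq:low}\\
R\,\|\widehat{\chi_E}\|_{L^q(\nu)}&\le C\,P(E)\,(RL)^{-2\delta/\bar q}.\label{eq:high}
\end{align}
\end{proposition}

\begin{proof}
\emph{Low frequencies.} By (F2), $|\widehat{\chi_E}|\le|E|\le c_nL^n=c_nL\,P(E)$ everywhere. As $\nu$ is a probability measure, \eqref{eq:low} follows.

\emph{High frequencies, $q=2$.} Lemma~\ref{lem:L2} cannot be applied to $\chi_E$ itself: its second term would be $AT^{-\beta}|E|^2$, which does not contain the factor $R^{-2}$ that even the trivial bound \eqref{eq:bvfacts} provides. But $\nu$ sees only the shell, so we may replace $\chi_E$ by any function with the same Fourier transform there, and we choose one whose $L^1$ norm is of order $P(E)/R$.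

Fix a smooth compactly supported function that equals $1$ on $\{1\le|\xi|\le2\}$ and vanishes at $0$, and let $\psi$ be the Schwartz function whose Fourier transform it is; $\psi$ depends only on $n$. Put $\psi_R=R^n\psi(R\,\cdot)$ and $g=\chi_E*\psi_R$. Then $\widehat g(\xi)=\widehat{\chi_E}(\xi)\widehat\psi(\xi/R)$ equals $\widehat{\chi_E}(\xi)$ on $\{R\le|\xi|\le2R\}$, which carries $\nu$. Let $C_0=\|\psi\|_1$ and $C_1=\int|y|\,|\psi(y)|\,dy$. Since $\chi_E\le1$,
\[
\|g\|_\infty\le\|\psi_R\|_1=C_0 .
\]
Since $\int\psi_R=\widehat\psi(0)=0$, we can write $g(x)=\int\psi_R(y)\big(\chi_E(x-y)-\chi_E(x)\big)\,dy$, and the second inequality in \eqref{eq:bvfacts} gives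
\[
\|g\|_1\le\int|\psi_R(y)|\,|y|\,P(E)\,dy=C_1\frac{P(E)}R .
\]
Let $M=R^{n-1}P(E)=(RL)^{n-1}$, so that $R^{1-n}P(E)=P(E)^2/M$. Lemma~\ref{lem:L2} gives, for every $T>0$,
\[
R^2\|\widehat{\chi_E}\|_{L^2(\nu)}^2\le\omega_nC_0C_1T^nR^{1-n}P(E)+AC_1^2T^{-\beta}P(E)^2=P(E)^2\Big(\omega_nC_0C_1\frac{T^n}M+AC_1^2T^{-\beta}\Big).
\]
For $T=M^{1/(n+\beta)}$ we have $T^n/M=T^{-\beta}=M^{-\beta/(n+\beta)}=(RL)^{-2\delta}$. Hence
\begin{equation}\label{eq:high2}
R\,\|\widehat{\chi_E}\|_{L^2(\nu)}\le C_2\,P(E)\,(RL)^{-\delta},\qquad C_2=(\omega_nC_0C_1+AC_1^2)^{1/2}.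
\end{equation}
For $n=2$ and $\beta=\frac12$ we have $M=RL$ and $\delta=\frac1{10}$, as in the model.

\emph{High frequencies, general $q$.} Let $h=R\,\widehat{\chi_E}$. If $q\le2$, then $\|h\|_{L^q(\nu)}\le\|h\|_{L^2(\nu)}$ because $\nu$ is a probability measure, and $2\delta/\bar q=\delta$. If $q>2$, the first inequality in \eqref{eq:bvfacts} gives $|h|\le P(E)$ on the shell, where $|\xi|\ge R$. So $\int|h|^q\,d\nu\le P(E)^{q-2}\int|h|^2\,d\nu$, and \eqref{eq:high2} yields $\|h\|_{L^q(\nu)}\le C_2^{2/q}P(E)(RL)^{-2\delta/q}$. Since $C_2^{2/q}\le\max(1,C_2)$, \eqref{eq:high} holds with a constant independent of $q$.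
\end{proof}

To sum over scales we choose the measures first and take suprema only at the very end. Fix $\nu_k\in\mathcal{M}_{2^k}(\beta,A)$ for each $k\in\mathbb{Z}$ (if the classes are empty there is nothing to prove), and for $f\in L^1$ set
\[
N(f)=\sum_{k\in\mathbb{Z}}2^k\|\widehat f\|_{L^q(\nu_k)}\in[0,\infty].
\]

\begin{corollary}\label{cor:set}
If $|E|<\infty$ and $P(E)<\infty$, then $N(\chi_E)\le C\bar q\,P(E)$, with $C$ independent of $q$ and of the sequence $(\nu_k)$.
\end{corollary}

\begin{proof}
If $P(E)=0$, then $|E|=0$ by (F2) and $N(\chi_E)=0$. Otherwise let $k_0$ be the least integer with $2^{k_0}L>1$. For $k<k_0$ use \eqref{eq:low}; since $2^{k_0-1}L\le1$, we have $\sum_{k<k_0}2^kL\le2$. For $k=k_0+j$, $j\ge0$, use \eqref{eq:high}; since $2^kL>2^j$, with $u=2\delta/\bar q$,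
\[
\sum_{k\ge k_0}(2^kL)^{-u}\le\sum_{j\ge0}2^{-ju}=1+\frac1{2^u-1}\le1+\frac1{u\ln2}=1+\frac{\bar q}{2\delta\ln2}.\qedhere
\]
\end{proof}

The factor $q$ in Theorem~\ref{thm:general} comes from this last sum: interpolation with the trivial bound dilutes the exponent $\delta$ to $2\delta/q$, and for large $q$ a geometric series with ratio $2^{-2\delta/q}$ has on the order of $q/\delta$ terms of size comparable to $1$. The hypothesis $n\ge2$ enters through (F2) and through $\delta>0$; for $n=1$ the number $M=P(E)$ does not grow with $R$.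

\section{From sets to functions}\label{sec:coarea}

The proof of Proposition~\ref{prop:set} played $\|\chi_E\|_\infty\le1$ against the perimeter, and this produced a critical frequency depending on $E$. A function in $BV$ need not be bounded, and its level sets may have perimeters of all sizes, each with its own critical frequency. This does no harm if we sum over $k$ for each level set first and integrate over the levels afterwards: $N$ is subadditive under superposition, Corollary~\ref{cor:set} no longer mentions $L$, and by the coarea formula the perimeters of the level sets add up to exactly $|Df|(\mathbb{R}^n)$.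

\begin{proof}[Proof of Theorem~\ref{thm:general}]
\emph{Real $f$.} Take a Borel representative of $f$ and put $E_t=\{f>t\}$ for $t>0$ and $E_t=\{f\le t\}$ for $t<0$; the complement is taken for $t<0$ so that the sets have finite measure, $|E_t|\le\|f\|_1/|t|$. If $f(x)\ge0$, then $x\in E_t$ exactly for $0<t<f(x)$; if $f(x)<0$, then $x\in E_t$ exactly for $f(x)\le t<0$. Hence for every $x$
\[
f(x)=\int_{\mathbb{R}}\operatorname{sgn}(t)\,\chi_{E_t}(x)\,dt,\qquad|f(x)|=\int_{\mathbb{R}}\chi_{E_t}(x)\,dt .
\]
The set $\{(t,x):t\ne0,\ x\in E_t\}$ is Borel and, by the second identity, has measure $\|f\|_1<\infty$. So Fubini's theorem gives, for every $\xi$,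
\[
\widehat f(\xi)=\int_{\mathbb{R}}\operatorname{sgn}(t)\,\widehat{\chi_{E_t}}(\xi)\,dt,
\]
and the integrand is jointly measurable in $(t,\xi)$, being the integral in $x$ of a Borel function of $(t,x,\xi)$. Minkowski's integral inequality $\|\int G(t,\cdot)\,dt\|_{L^q(\nu)}\le\int\|G(t,\cdot)\|_{L^q(\nu)}\,dt$ applies in each $L^q(\nu_k)$, and Tonelli's theorem exchanges the sum over $k$ with the integral over $t$. This gives $N(f)\le\int_{\mathbb{R}}N(\chi_{E_t})\,dt$; fixing the $\nu_k$ in advance is what makes the measurability here automatic. Now $P(E_t)=P(\{f>t\})$ for all $t\ne0$, and this is finite for almost every $t$ by (F3). Corollary~\ref{cor:set} and (F3) give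
\[
N(f)\le C\bar q\int_{\mathbb{R}}P(\{f>t\})\,dt=C\bar q\,|Df|(\mathbb{R}^n).
\]

\emph{Complex $f$.} Write $f=u+iv$ with $u,v$ real. For each Borel set $B$, the vectors $Du(B)$ and $Dv(B)$ are the real and imaginary parts of $Df(B)$, so $|Du|(\mathbb{R}^n)$ and $|Dv|(\mathbb{R}^n)$ are at most $|Df|(\mathbb{R}^n)$. Hence $N(f)\le N(u)+N(v)\le2C\bar q\,|Df|(\mathbb{R}^n)\le4Cq\,|Df|(\mathbb{R}^n)$.

\emph{The suprema.} Let $s_k$ be the $k$th term of the series in the theorem; $s_k\le|Df|(\mathbb{R}^n)<\infty$ by \eqref{eq:bvfacts}. Given an integer $K\ge1$ and $\eta>0$, choose $\nu_k$ with $2^k\|\widehat f\|_{L^q(\nu_k)}\ge s_k-\eta$ for $|k|\le K$, and arbitrarily for other $k$. Then $\sum_{|k|\le K}s_k\le4Cq\,|Df|(\mathbb{R}^n)+(2K+1)\eta$, where $C$ does not depend on the choice. Let $\eta\to0$ and then $K\to\infty$.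
\end{proof}

With Section~\ref{sec:spheres} this completes the proofs of Corollary~\ref{cor:sphere} and Theorem~\ref{thm:plane}.

\section{The cube: proof of Theorem~\ref{thm:sharp}}\label{sec:cube}

All three statements are tested on one function, $f=\chi_{[-1/2,1/2]^n}$. A flat face is the worst case for cancellation, since all its parts are in phase in the normal direction. The measure $Df$ is surface measure on the $2n$ faces times the inner unit normal, so $|Df|(\mathbb{R}^n)=2n$, and
\[
\widehat f(\xi)=\prod_{j=1}^n\frac{\sin(\xi_j/2)}{\xi_j/2}.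
\]
Near the $\xi_1$-axis $|\widehat f|$ can be as large as $1/|\xi|$, as \eqref{eq:bvfacts} allows. On $S_r$ this happens on a cap of radius $1$, a proportion of order $r^{-(n-1)}$ of the sphere, which an $L^q$ mean discounts only by the factor $r^{-(n-1)/q}$.

\emph{Passing from $W^1_1$ to the cube.} Let $q\in[1,\infty]$ and suppose that \eqref{eq:sphere} holds on $W^1_1$ with a finite constant $K$ in place of $C(n)q$. Let $r_k\in[2^k,2^{k+1}]$. For the mollifications of (F1), every finite partial sum of $\sum_k2^k\|\widehat{f_\varepsilon}\|_{L^q(\mu_{r_k})}$ is at most $2nK$. Since $\widehat{f_\varepsilon}\to\widehat f$ uniformly, the same holds for $f$, and so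
\begin{equation}\label{eq:cubeK}
\sum_k2^k\|\widehat f\|_{L^q(\mu_{r_k})}\le2nK .
\end{equation}

\emph{The cap.} For $k\ge3$ choose $r_k\in[2^k,2^{k+1}]$ with $r_k\equiv\pi\pmod{2\pi}$, as in Example~\ref{ex:interval}. Write $\xi=(\xi_1,\xi')$ and let $\Gamma_k=\{\xi\in S_{r_k}:\xi_1>0,\ |\xi'|\le1\}$. On $\Gamma_k$,
\[
0\le r_k-\xi_1=\frac{|\xi'|^2}{r_k+\xi_1}\le\frac18 ,
\]
so $\xi_1/2$ is within $\frac1{16}$ of an odd multiple of $\pi/2$ and $|\sin(\xi_1/2)|\ge\cos\frac1{16}\ge\frac12$. The first factor of $\widehat f$ is thus at least $1/\xi_1\ge2^{-k-1}$ in absolute value. Each other factor has the form $\sin\tau/\tau$ with $|\tau|\le\frac12$ and is at least $1-\tau^2/6\ge\frac12$. Hence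
\[
|\widehat f|\ge2^{-k-n}\quad\text{on }\Gamma_k .
\]
The projection $\xi\mapsto\xi'$ maps $\Gamma_k$ onto the unit ball of $\mathbb{R}^{n-1}$ and does not increase area, so
\[
\mu_{r_k}(\Gamma_k)\ge\frac{\omega_{n-1}}{n\omega_nr_k^{\,n-1}}\ge b_n2^{-k(n-1)},\qquad b_n=\min\Big(1,\frac{\omega_{n-1}}{n\omega_n2^{n-1}}\Big).
\]

\emph{(i)} Let $q<\infty$ and $\gamma=(n-1)/q$. Since $b_n^{1/q}\ge b_n$, we get $2^k\|\widehat f\|_{L^q(\mu_{r_k})}\ge2^{-n}b_n2^{-k\gamma}$ for $k\ge3$. Using $2^{-3\gamma}\ge2^{-3(n-1)}$ and $1-2^{-\gamma}\le\gamma\ln2$ in \eqref{eq:cubeK},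
\[
2nK\ge2^{-n}b_n\sum_{k\ge3}2^{-k\gamma}=2^{-n}b_n\frac{2^{-3\gamma}}{1-2^{-\gamma}}\ge\frac{2^{-n}\,b_n\,2^{-3(n-1)}}{(n-1)\ln2}\,q .
\]
So $K\ge c(n)q$, and Corollary~\ref{cor:sphere} gives the matching upper bound.

\emph{(ii)} Let $q=\infty$. The cap has positive measure, so $2^k\|\widehat f\|_{L^\infty(\mu_{r_k})}\ge2^{-n}$ for all $k\ge3$. The series in \eqref{eq:cubeK} diverges, and no finite $K$ exists.

\emph{(iii)} Let $\nu_k$ be the uniform probability measure on the segment $\{te_1:2^k\le t\le2^{k+1}\}$, where $e_1=(1,0,\dots,0)$. The segment lies in the $k$th shell and has length $2^k$, and $\widehat f(te_1)=2\sin(t/2)/t$. Therefore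
\[
\sum_{k\ge0}2^k\int|\widehat f|\,d\nu_k=\int_1^\infty\frac{2|\sin(t/2)|}t\,dt=\infty,
\]
because the integral over $[2\pi m,2\pi(m+1)]$ is at least $\frac{8}{2\pi(m+1)}$ for each $m\ge1$. This proves Theorem~\ref{thm:sharp}. \qed

\begin{remark}
For $n\ge2$ the transforms $\widehat{\nu_k}(x)$ in (iii) depend on $x_1$ alone and do not decay in the other directions. For $n=1$ there are no other directions: $|\widehat{\nu_k}(x)|\le\min(1,2/(2^k|x|))\le3(1+2^k|x|)^{-1}$, so $\nu_k\in\mathcal{M}_{2^k}(1,3)$, and the same divergent integral shows that Theorem~\ref{thm:general} is false on the line.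
\end{remark}

\begin{thebibliography}{1}
\bibitem{Kolyada}
Viktor Kolyada, \emph{Embedding theorems for Sobolev and Hardy-Sobolev spaces and estimates of Fourier transforms}, arXiv:1809.06602 (2018).
\end{thebibliography}
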